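
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Closed manifolds of unit volume and small diameter\\ without small minimal hypersurfaces}


\begin{abstract}
A closed Riemannian $n$-manifold of nonnegative Ricci curvature contains a closed embedded minimal hypersurface whose volume is at most $C_n$ times the power $\frac{n-1}{n}$ of the volume of the manifold (Sabourau). We show that for every $n\ge3$ the curvature condition cannot be dropped, nor replaced by an upper bound on the diameter. The examples are homogeneous metrics on $S^3$, $S^3\times S^1$ and $S^3\times S^{n-3}$ ($n\ge5$), built from Berger spheres with long fibers. The main tool is a lower bound: in a simply connected closed manifold on which a compact connected semisimple group acts transitively by isometries, every closed embedded minimal hypersurface has volume at least the supremum of the isoperimetric profile.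
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $M$ be a closed Riemannian $n$-manifold. Sabourau \cite{Sabourau} shows that if $M$ has nonnegative Ricci curvature, then it contains an embedded closed minimal hypersurface $S$, with singular set of Hausdorff dimension at most $n-8$, such that
\begin{equation}\label{eq:question}
\operatorname{vol}_{n-1}(S)\le C_n\operatorname{vol}_n(M)^{\frac{n-1}{n}},
\end{equation}
where $C_n$ is an explicit positive constant depending only on $n$. The curvature condition and the inequality are both invariant under scaling. In dimension two the curvature condition is not needed: every closed Riemannian surface has a closed geodesic whose length is bounded above in terms of the area. On higher dimensions, Sabourau writes: ``We do not know whether the curvature condition can be dropped in dimension greater than two.'' So the question is: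
\begin{quote}
\emph{Is there, for every $n\ge3$, a constant $C_n$ such that every closed Riemannian $n$-manifold, with no assumption on its curvature, contains a nonempty embedded closed minimal hypersurface $S$, with singular set of dimension at most $n-8$ (empty if $n<8$), that satisfies \eqref{eq:question}?}
\end{quote}
We show that the answer is negative, and that such a constant exists for no $n\ge3$.

To see where a counterexample may come from, write $V=\operatorname{vol}_n(M)$, and consider first hypersurfaces that cut $M$ into two parts of equal volume. If $M$ has a transitive group of isometries, there are no necks through which one could cut cheaply, and an averaging argument (Lemma~\ref{lem:isop}) shows that a bisecting hypersurface has volume at least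
\[
\frac{V}{2\operatorname{diam}(M)}=\frac{V^{1/n}}{2\operatorname{diam}(M)}\;V^{\frac{n-1}{n}} .
\]
This is large compared with $V^{(n-1)/n}$ once $V$ is large compared with $\operatorname{diam}(M)^n$. Nonnegative Ricci curvature excludes this situation, since it implies $V\le\omega_n\operatorname{diam}(M)^n$ by volume comparison, where $\omega_n$ is the volume of the Euclidean unit ball. So does $n=2$: a homogeneous closed surface has constant curvature, which is not negative because a closed hyperbolic surface has only finitely many isometries. But for $n\ge3$ there are homogeneous metrics with bounded diameter and arbitrarily large volume. On $S^3$ one stretches the Hopf fibers; the diameter stays bounded because the directions orthogonal to the fibers generate all directions by brackets.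

A minimal hypersurface need not bisect $M$, and so far nothing prevents it from being small. The point of this paper is that homogeneity, together with simple connectedness, prevents this too.

\subsection{Results}
Throughout, $M$ is a closed connected Riemannian $n$-manifold, $n\ge3$, of volume $V$. We write $|E|$ for the volume of a set $E\subset M$, $P(E)$ for its perimeter (recalled in Section~\ref{sec:prelim}), and $\mathcal H^k$ for Hausdorff measure; in particular $\operatorname{vol}_{n-1}(S)=\mathcal H^{n-1}(S)$. The \emph{isoperimetric profile} of $M$ is
\[
I(v)=\inf\{P(E):|E|=v\},\qquad 0<v<V .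
\]
Passing to complements gives $I(v)=I(V-v)$.

\begin{definition}
A \emph{closed embedded minimal hypersurface} is a nonempty compact set $S\subset M$ with a closed subset $Z\subset S$, $S\setminus Z\ne\emptyset$, such that $Z=\emptyset$ if $n<8$, $\dim_{\mathcal H}Z\le n-8$ if $n\ge8$, and $S\setminus Z$ is a smooth embedded $(n-1)$-manifold without boundary and with zero mean curvature.
\end{definition}

Nothing is assumed at $Z$: neither stationarity across $Z$ nor area bounds near $Z$. So the lower bounds below hold a fortiori for any stricter notion. Note that $\mathcal H^{n-3}(Z)=0$ in all cases; for $n=3$ this means $Z=\emptyset$.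

\begin{theorem}\label{thm:A}
Let $M$ be simply connected, and suppose that a compact connected semisimple Lie group $G$ acts transitively on $M$ by isometries. Then every closed embedded minimal hypersurface $S\subset M$ satisfies
\[
\operatorname{vol}_{n-1}(S)\ \ge\ \sup_{0<v<V}I(v)\ \ge\ \frac{V}{2\operatorname{diam}(M)} .
\]
\end{theorem}

For the examples, regard $S^3$ as the group of unit quaternions. For $L>0$ let $g_L$ be the left-invariant metric on $S^3$ for which $xi,\ xj,\ \frac1Lxk$ is an orthonormal frame at $x$. Thus $g_1$ is the round metric, and the fibers $s\mapsto xe^{sk}$ have length $2\pi L$. Let $N$ be a point if $n=3$, the circle of length $2\pi$ if $n=4$, and the unit round sphere $S^{n-3}$ if $n\ge5$; put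
\[
M_{n,L}=(S^3,g_L)\times N .
\]

\begin{theorem}\label{thm:B}
Let $n\ge3$, $L>0$ and $M=M_{n,L}$. Then $V=2\pi^2L\operatorname{vol}(N)$ \textup{(}with $\operatorname{vol}(\text{point})=1$\textup{)}, $\operatorname{diam}(M)<2\pi$, and every closed embedded minimal hypersurface $S\subset M$ satisfies
\[
\operatorname{vol}_{n-1}(S)\ \ge\ \frac{V}{4\pi}=\frac{V^{1/n}}{4\pi}\;V^{\frac{n-1}{n}} .
\]
Conversely, $M$ contains a smooth closed embedded minimal hypersurface of volume exactly $V$.
\end{theorem}

Since $V\to\infty$ as $L\to\infty$, this settles the question.

\begin{corollary}\label{cor:main}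
For no $n\ge3$ is there a constant $C_n$ as in the question. More precisely, if $M_{n,L}$ is rescaled to volume $1$, then its diameter is at most $2\pi V^{-1/n}$ and all its closed embedded minimal hypersurfaces have volume at least $V^{1/n}/4\pi$, where $V=2\pi^2L\operatorname{vol}(N)$. As $L\to\infty$, the first quantity tends to $0$ and the second to $\infty$. So the curvature condition cannot be replaced by an upper bound on the diameter either.
\end{corollary}

The last statement of Theorem~\ref{thm:B} shows that, within this family, the lower bound has the right order in $V$.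

\begin{remark}\label{rem:RP3}
Simple connectedness cannot be omitted in Theorem~\ref{thm:A}. The round $\mathbb{RP}^3$ is homogeneous under $SU(2)$ and contains a totally geodesic $\mathbb{RP}^2$, of area $2\pi$. By compactness there is a set $E\subset\mathbb{RP}^3$ with $|E|=V/2$ and $P(E)=I(V/2)$. Its preimage in $S^3$ has half the volume of $S^3$ and is invariant under the antipodal map, so it is not a hemisphere. By the isoperimetric inequality in $S^3$, whose equality sets at half volume are the hemispheres, $2I(V/2)>4\pi$. Thus $I(V/2)$ exceeds the area of $\mathbb{RP}^2$. What fails is that $\mathbb{RP}^2$ does not separate.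
\end{remark}

Section~\ref{sec:model} explains the proof of Theorem~\ref{thm:A} for smooth surfaces in $S^3$, where all ideas are visible. Section~\ref{sec:prelim} recalls the standard facts. Sections~\ref{sec:killing}--\ref{sec:obstacle} give the three ingredients in general, Section~\ref{sec:A} assembles them, and Section~\ref{sec:B} treats the manifolds $M_{n,L}$.

\section{The argument for surfaces in $S^3$}\label{sec:model}

Let $g$ be a left-invariant metric on $S^3$, and let $\Sigma$ be a connected smooth closed embedded minimal surface of area $A$. Since $S^3$ is simply connected, $\Sigma$ separates it into two open sets $\Omega,\Omega'$, named so that $|\Omega|\le V/2$. We explain why $A\ge I(V/2)$. If $|\Omega|=V/2$, this is the definition of $I$. So let $|\Omega|<V/2$, and suppose that $A<I(V/2)$.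

\medskip
\noindent\emph{(i) No closed minimal surface is stable.} For a connected closed embedded minimal surface $\Gamma\subset S^3$ with unit normal $\nu$, let $J=\Delta+|A_\Gamma|^2+\operatorname{Ric}(\nu,\nu)$ be the Jacobi operator, where $A_\Gamma$ is the second fundamental form; $\Gamma$ is stable if $-J$ has no negative eigenvalue. For an imaginary quaternion $a$, the field $x\mapsto ax$ generates left multiplications, which are isometries, so it is a Killing field. Moving $\Gamma$ by isometries keeps it minimal, so $u_a=\langle ax,\nu\rangle$ satisfies $Ju_a=0$. Suppose that $\Gamma$ is stable. If $u_a\not\equiv0$, then $u_a$ is an eigenfunction for the eigenvalue $0$, which must be the lowest one and is therefore simple. So the linear map $a\mapsto u_a$ on $\mathbb R^3$ has rank at most $1$. The rank is not $0$, because the vectors $ax$ span each tangent space. Hence the $a$ for which $x\mapsto ax$ is tangent to $\Gamma$ form a plane. Brackets of tangent fields are tangent, so this plane is closed under commutators of imaginary quaternions, that is, under the cross product. But the cross product of two independent vectors of a plane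 is orthogonal to the plane and nonzero, a contradiction.

\medskip
\noindent\emph{(ii) An obstacle problem.} Among all sets $E\supset\Omega$ with $|E|\le V/2$, let $E$ be one of least perimeter. Then $P(E)\le P(\Omega)=A<I(V/2)$, so $|E|\ne V/2$: the volume constraint is inactive. In other words, no enlargement of $\Omega$ that does not increase the perimeter can reach half the volume, and the enlargement process must get stuck. We show that it gets stuck at a stable minimal surface.

\medskip
\noindent\emph{(iii) The obstacle is not touched.} By (i), $\Sigma$ is not stable. So there are $\mu>0$ and $\varphi>0$ on $\Sigma$ with $J\varphi=\mu\varphi$. Let $\nu$ be the unit normal pointing out of $\Omega$, and consider the graphs $\{\exp_x(\sigma\varphi(x)\nu(x)):x\in\Sigma\}$. With respect to the direction of increasing $\sigma$ they have mean curvature $-\sigma J\varphi+O(\sigma^2)=-\sigma\mu\varphi+O(\sigma^2)$, which is negative for $0<\sigma\le t$ if $t$ is small. Let $W$ be the open region between $\Sigma$ and the graph with $\sigma=t$, and $Y$ the unit normal field of the graphs $0\le\sigma\le t$; then $\operatorname{div}Y<0$ in $W$. Shrinking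 $t$, we have $|E\cup W|\le V/2$. Suppose first that $\partial E$ is smooth and transversal to the top of $W$. The boundary of $W\setminus E$ consists of a part of the top, with outer normal $Y$, and of the part of $\partial E$ in $W\cup\Sigma$, with outer normal $-\nu_E$. (The bottom $\Sigma$ of $W$ borders $\Omega\subset E$, so it contributes only where $\partial E$ runs along it.) In $E\cup W$ this part of $\partial E$ is replaced by the part of the top outside $E$. Hence
\begin{equation}\label{eq:model}
\begin{aligned}
\int_{W\setminus E}\operatorname{div}Y&=\operatorname{area}(\text{top}\setminus E)-\int_{\partial E\cap(W\cup\Sigma)}\langle Y,\nu_E\rangle\\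
&\ge\operatorname{area}(\text{top}\setminus E)-\operatorname{area}\big(\partial E\cap(W\cup\Sigma)\big)=P(E\cup W)-P(E).
\end{aligned}
\end{equation}
The left side is negative unless $|W\setminus E|=0$, and the right side is nonnegative because $E$ is a minimizer. So $W\subset E$ up to a null set, and $\partial E$ does not meet $\Sigma$. Lemma~\ref{lem:cut} below gives the same inequality without smoothness of $\partial E$.

\medskip
\noindent\emph{(iv) Conclusion.} Now $E$ minimizes perimeter locally with no constraint, so $\partial E$ is a smooth closed minimal surface. It is nonempty because $0<|E|<V$, two-sided because it bounds $E$, and stable because small variations of $E$ are admissible. Its components contradict (i). So $A\ge I(V/2)$.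

\medskip
In general three things change. The hypersurface may have a singular set $Z$ about which we know only its dimension, so we must show that $Z$ neither obstructs separation nor spoils the eigenvalue argument in (i). Next, the regular part $\Sigma$ need not be compact, and then it has no first eigenfunction to build a barrier from; in (iii) a local barrier must do. Finally, (i) in the noncompact case needs an area growth bound that $\Sigma$ need not satisfy, but that perimeter minimizers satisfy automatically. For this reason we do not begin by proving that $\Sigma$ is unstable; the obstacle problem itself decides whether $\Sigma$ or a new hypersurface is the stable one.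

\section{Standard facts}\label{sec:prelim}

\subsection{Sets of finite perimeter}
For a set $E\subset M$ of finite perimeter, $|D1_E|$ is its perimeter measure, $P(E;B)=|D1_E|(B)$ and $P(E)=P(E;M)$; $\partial^*E$ is the reduced boundary and $\nu_E$ the outer unit normal on it; $E^{(0)}$ and $E^{(1)}$ are the sets of points where $E$ has density $0$ and $1$. Sets that differ by a null set are identified, so $F\subset E$ means $|F\setminus E|=0$. We use the following facts. The formulas among them are local and invariant under changes of charts, so they carry over from $\mathbb R^n$ to $M$.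
\begin{itemize}
\item Sets of bounded perimeter are precompact in $L^1$, and $P$ is lower semicontinuous.
\item De Giorgi and Federer: $|D1_E|=\mathcal H^{n-1}\llcorner\partial^*E$, the set $M\setminus(E^{(0)}\cup E^{(1)}\cup\partial^*E)$ is $\mathcal H^{n-1}$-null, and $\int_E\operatorname{div}X=\int_{\partial^*E}\langle X,\nu_E\rangle\,d\mathcal H^{n-1}$ for smooth fields $X$. A set whose topological boundary has finite $\mathcal H^{n-1}$-measure has finite perimeter.
\item Unions and differences \cite[Theorem 16.3]{Maggi}: up to $\mathcal H^{n-1}$-null sets, $\partial^*E\cap\partial^*F$ is the disjoint union of $\{\nu_E=\nu_F\}$ and $\{\nu_E=-\nu_F\}$ (both understood as subsets of $\partial^*E\cap\partial^*F$),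
\begin{equation}\label{eq:union}
P(E\cup F)=P(E;F^{(0)})+P(F;E^{(0)})+\mathcal H^{n-1}(\{\nu_E=\nu_F\}),
\end{equation}
and the Gauss--Green measure $\nu_{F\setminus E}\,\mathcal H^{n-1}\llcorner\partial^*(F\setminus E)$ equals
\begin{equation}\label{eq:diff}
\nu_F\,\mathcal H^{n-1}\llcorner(\partial^*F\cap E^{(0)})-\nu_E\,\mathcal H^{n-1}\llcorner(\partial^*E\cap F^{(1)})+\nu_F\,\mathcal H^{n-1}\llcorner\{\nu_E=-\nu_F\}.
\end{equation}
\item Interior regularity (De Giorgi, Simons, Federer; in Riemannian manifolds see Morgan \cite{Morgan}, or Tamanini): if $E$ minimizes perimeter in an open set $U$ among all sets that differ from $E$ in a compact subset of $U$, then $\operatorname{spt}|D1_E|\cap U$ is, off a relatively closed set of dimension at most $n-8$ (empty if $n<8$), a smooth embedded minimal hypersurface with $E$ locally on one side of it.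
\end{itemize}

The next lemma is inequality \eqref{eq:model} for arbitrary sets.

\begin{lemma}\label{lem:cut}
Let $E,F\subset M$ have finite perimeter, and let $Y$ be a smooth vector field with $|Y|\le1$ on a neighborhood of $\overline F$. Then
\[
P(E\cup F)\ \le\ P(E)+\int_{F\setminus E}\operatorname{div}Y+\int_{\partial^*F\cap E^{(0)}}\big(1-\langle Y,\nu_F\rangle\big)\,d\mathcal H^{n-1}.
\]
\end{lemma}

\begin{proof}
Put $K=(\partial^*E\cap F^{(1)})\cup\{\nu_E=-\nu_F\}$ and $T=\partial^*F\cap E^{(0)}$. Up to null sets $\partial^*E$ is the disjoint union of $\partial^*E\cap F^{(0)}$, $\{\nu_E=\nu_F\}$ and $K$. So \eqref{eq:union} gives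
\[
P(E\cup F)-P(E)=\mathcal H^{n-1}(T)-\mathcal H^{n-1}(K).
\]
Since $\nu_F=-\nu_E$ on $\{\nu_E=-\nu_F\}$, \eqref{eq:diff} gives
\[
\int_{F\setminus E}\operatorname{div}Y=\int_T\langle Y,\nu_F\rangle-\int_K\langle Y,\nu_E\rangle\ \ge\ \mathcal H^{n-1}(T)-\int_T\big(1-\langle Y,\nu_F\rangle\big)-\mathcal H^{n-1}(K).
\]
Combine the two.
\end{proof}

\subsection{Minimal hypersurfaces}\label{ss:minimal}
Let $Z\subset M$ be compact, and let $\Sigma\subset M\setminus Z$ be a smooth embedded two-sided minimal hypersurface, relatively closed in $M\setminus Z$, with unit normal $\nu$ and second fundamental form $A_\Sigma$. Put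
\[
q=|A_\Sigma|^2+\operatorname{Ric}(\nu,\nu),\qquad J_\Sigma u=\Delta u+qu,\qquad Q(f,h)=\int_\Sigma\big(\langle\nabla f,\nabla h\rangle-qfh\big)
\]
for locally Lipschitz $f,h$, at least one of which has compact support in $\Sigma$. $\Sigma$ is \emph{stable} if $Q(f,f)\ge0$ for all Lipschitz $f$ with compact support in $\Sigma$. By mollification it suffices to have this for $f\in C^\infty_c(\Sigma)$.

\smallskip
\noindent\emph{Fermi coordinates.} Let $\Phi(x,s)=\exp_x(s\nu(x))$. If $D\subset\Sigma$ is compact and $\kappa>0$ is small, then $\Phi$ is a diffeomorphism from a neighborhood of $D\times[-\kappa,\kappa]$ in $\Sigma\times\mathbb R$ onto its image, and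
\begin{equation}\label{eq:fermi}
\Phi(x,s)\notin\Sigma\cup Z\qquad\text{for }x\in D,\ 0<|s|\le\kappa .
\end{equation}
The first statement is the tubular neighborhood theorem. If \eqref{eq:fermi} failed for arbitrarily small $\kappa$, there would be $x_m\to x$ in $D$ and $s_m\to0$, $s_m\ne0$, with $y_m=\Phi(x_m,s_m)\in\Sigma\cup Z$. Since $y_m\to x\notin Z$ and $Z$ is closed, $y_m\in\Sigma$ for large $m$, and $y_m\to x$ in $\Sigma$ because $\Sigma$ is embedded. Then $\Phi(y_m,0)=\Phi(x_m,s_m)$ contradicts injectivity of $\Phi$ near $(x,0)$.

\smallskip
\noindent\emph{Second variation.} Let $f\in C^\infty_c(\Sigma)$, let $\kappa$ be as above for $D=\operatorname{spt}f$, and let $\chi\in C^\infty_c(-\kappa,\kappa)$, $0\le\chi\le1$, $\chi=1$ near $0$. The field $X_f=\chi(s)f(x)\partial_s$ (zero outside the Fermi coordinates) is smooth on $M$, equals $f\nu$ along $\Sigma$, and satisfies $\nabla_{X_f}X_f=0$ along $\Sigma$. Let $\psi_t$ be its flow. If $E$ is a set of finite perimeter with $|D1_E|=\mathcal H^{n-1}\llcorner\Sigma$, then the second variation formula reads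
\begin{equation}\label{eq:second}
P(\psi_t(E))=\mathcal H^{n-1}(\psi_t(\Sigma))=P(E)+\tfrac{t^2}{2}Q(f,f)+O(t^3).
\end{equation}

\noindent\emph{Mean curvature of graphs.} For a small function $u$ let $\mathcal M(u)(x)$ be the mean curvature at $\Phi(x,u(x))$ of the graph $\{\Phi(x,u(x))\}$, that is, the divergence of its unit normal in the direction of increasing $s$. It is a smooth function of $x,u,\nabla u,\nabla^2u$ for $u$ near $0$ in $C^1$, vanishes at $u=0$, and has linearization $-J_\Sigma$ there. Hence, for a smooth function $w$ defined near a compact $D\subset\Sigma$,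
\begin{equation}\label{eq:linear}
\mathcal M(\sigma w)=-\sigma J_\Sigma w+O(\sigma^2)\qquad\text{uniformly on }D .
\end{equation}

\section{Stability and Killing fields}\label{sec:killing}

In step (i) of Section~\ref{sec:model} we used that the lowest eigenvalue of $-J$ is simple. On a noncompact hypersurface we use the underlying fact directly: the normal component of a Killing field on a stable hypersurface does not change sign. Its positive part has to be cut off near the singular set, and this is possible because that set is small and the hypersurface has bounded area growth.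

\begin{lemma}\label{lem:killing}
Let a compact Lie group $G$ with Lie algebra $\mathfrak g$ act transitively on $M$ by isometries. Let $Z'\subset M$ be compact with $\mathcal H^{n-3}(Z')=0$. Let $\Sigma\subset M\setminus Z'$ be a nonempty connected two-sided embedded smooth minimal hypersurface, relatively closed in $M\setminus Z'$, with $\mathcal H^{n-1}(\Sigma\cap B_r(x))\le Cr^{n-1}$ for all $x\in M$ and all small $r$, where $C$ and the range of $r$ do not depend on $x$. If $\Sigma$ is stable, then the elements of $\mathfrak g$ whose Killing fields are tangent to $\Sigma$ form a subalgebra of codimension exactly $1$.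
\end{lemma}

\begin{proof}
\emph{Cutoffs.} We construct Lipschitz functions $\eta_k$ with compact support in $\Sigma$ such that $0\le\eta_k\le1$, $\int_\Sigma|\nabla\eta_k|^2\to0$, and every compact subset of $\Sigma$ has a neighborhood on which $\eta_k=1$ for all large $k$. If $Z'=\emptyset$, then $\Sigma$ is compact and $\eta_k=1$ will do. Otherwise $n\ge4$. Given a small $\varepsilon>0$, cover the compact set $Z'$ by finitely many open balls $B_{r_i}(z_i)$ with $z_i\in Z'$, $r_i<\varepsilon$ and $\sum r_i^{n-3}<\varepsilon$. Let $\eta$ be the minimum of the functions
\[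
\min\big\{1,\max\{0,\,d(\cdot,z_i)/r_i-1\}\big\}.
\]
The $i$-th function vanishes on $B_{r_i}(z_i)$, equals $1$ off $B_{2r_i}(z_i)$ and has Lipschitz constant $1/r_i$. Hence
\[
\int_\Sigma|\nabla\eta|^2\le\sum_ir_i^{-2}\,C(2r_i)^{n-1}=2^{n-1}C\sum_ir_i^{n-3}\le2^{n-1}C\varepsilon .
\]
The support of $\eta|_\Sigma$ lies in $\Sigma\setminus\bigcup B_{r_i}(z_i)$, which is compact because $\Sigma$ is relatively closed in $M\setminus Z'$. Moreover, $\eta=1$ at all points at distance at least $2\varepsilon$ from $Z'$. Let $\varepsilon\to0$.

\emph{Normal components of Killing fields do not change sign.} Let $X$ be the Killing field of an element of $\mathfrak g$, and $u=\langle X,\nu\rangle$; this is a bounded function. The flow of $X$ moves $\Sigma$ to minimal hypersurfaces which, over compact parts of $\Sigma$ and for small times $t$, contain graphs of functions $u_t$ with $u_0=0$ and $\partial_tu_t|_{t=0}=u$. Differentiating $\mathcal M(u_t)=0$ gives $J_\Sigma u=0$. Let $u^+=\max\{u,0\}$. Testing $J_\Sigma u=0$ with $\eta_k^2u^+$ yields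
\[
0=\int_\Sigma\eta_k^2|\nabla u^+|^2+2\eta_ku^+\langle\nabla u^+,\nabla\eta_k\rangle-q\,\eta_k^2(u^+)^2 ,
\]
and adding $\int|\nabla\eta_k|^2(u^+)^2$ completes the square:
\[
Q(\eta_ku^+,\eta_ku^+)=\int_\Sigma|\nabla\eta_k|^2(u^+)^2\ \longrightarrow\ 0 .
\]
Let $\varphi\in C^\infty_c(\Sigma)$. By stability, $Q$ is a nonnegative form, so the Cauchy--Schwarz inequality gives $Q(\varphi,\eta_ku^+)^2\le Q(\varphi,\varphi)\,Q(\eta_ku^+,\eta_ku^+)\to0$. For large $k$ the left side is $Q(\varphi,u^+)^2$. So $Q(\varphi,u^+)=0$ for all $\varphi$: the function $u^+\ge0$ is a weak, hence smooth, solution of $J_\Sigma u^+=0$. By the strong maximum principle, $u^+\equiv0$ or $u^+>0$ everywhere on the connected $\Sigma$. The same holds for $(-u)^+$. Therefore $u>0$, $u<0$ or $u\equiv0$ on $\Sigma$.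

\emph{Conclusion.} Let $u_1,u_2$ come from Killing fields $X_1,X_2$ with $u_2\not\equiv0$. Then $u_2$ has no zeros. Pick $p\in\Sigma$ and $c=u_1(p)/u_2(p)$. The function of $X_1-cX_2$ vanishes at $p$, so it vanishes identically, and $u_1=cu_2$. So the functions $\langle X,\nu\rangle$ form a space of dimension at most $1$. The dimension is not $0$, since by transitivity the Killing fields span $T_pM$. Thus the elements with $\langle X,\nu\rangle\equiv0$ form a subspace of codimension $1$, and it is a subalgebra because brackets of fields tangent to $\Sigma$ are tangent to $\Sigma$.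
\end{proof}

\begin{lemma}\label{lem:algebra}
A compact semisimple Lie algebra has no subalgebra of codimension $1$. The only subalgebra of codimension $1$ in $\mathfrak{su}(2)\oplus\mathfrak u(1)$ is $\mathfrak{su}(2)$.
\end{lemma}

\begin{proof}
Fix an ad-invariant inner product on the Lie algebra $\mathfrak g$. Let $\mathfrak h$ be a subalgebra of codimension $1$ and $\mathfrak h^\perp=\mathbb Rx$. For $y,y'\in\mathfrak h$ we have $\langle[y,x],y'\rangle=-\langle x,[y,y']\rangle=0$, so $[y,x]\in\mathbb Rx$. Also $\langle[y,x],x\rangle=0$. Hence $[y,x]=0$ for all $y\in\mathfrak h$, and $x\ne0$ is central. If $\mathfrak g$ is semisimple, this is impossible. If $\mathfrak g=\mathfrak{su}(2)\oplus\mathfrak u(1)$, then $x$ spans $\mathfrak u(1)$. For all $a,b\in\mathfrak g$ we have $\langle[a,b],x\rangle=\langle a,[b,x]\rangle=0$, so $\mathfrak{su}(2)=[\mathfrak g,\mathfrak g]\subset x^\perp=\mathfrak h$, with equality by dimension.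
\end{proof}

The second case does occur: in $(S^3,g_L)\times S^1$ the slices $S^3\times\{\theta\}$ are totally geodesic with $\operatorname{Ric}(\nu,\nu)=0$, so $Q(f,f)=\int|\nabla f|^2$ and they are stable.

\section{Averaging over the group}\label{sec:average}

Throughout this section a compact Lie group $G$ acts transitively on $M$ by isometries, and $dk$ is its Haar measure of total mass $1$. For every $p\in M$ and every bounded Borel function $h$,
\begin{equation}\label{eq:average}
\int_Gh(kp)\,dk=\frac1V\int_Mh .
\end{equation}
Indeed, the left side does not depend on $p$, because $M$ is one orbit and $dk$ is right invariant; averaging it over $p\in M$ gives the right side, because each $k$ preserves volume. We use \eqref{eq:average} twice: to bound the isoperimetric profile from below, and to move curves and discs off the singular set.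

\begin{lemma}\label{lem:isop}
Every set $E\subset M$ of finite perimeter satisfies $2|E|\,|M\setminus E|\le\operatorname{diam}(M)\,V\,P(E)$. In particular $I(V/2)\ge V/(2\operatorname{diam}(M))$.
\end{lemma}

\begin{proof}
Let $f\in C^\infty(M)$ and $x,y\in M$, and let $\gamma$ be a minimal unit speed geodesic from $x$ to $y$. For each $k\in G$ the curve $k\gamma$ joins $kx$ to $ky$. By \eqref{eq:average},
\[
\int_G|f(kx)-f(ky)|\,dk\le\int_0^{d(x,y)}\!\!\int_G|\nabla f|(k\gamma(t))\,dk\,dt=\frac{d(x,y)}{V}\int_M|\nabla f| .
\]
Integrate over $(x,y)\in M\times M$. Since each $k$ preserves volume, the result is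
\[
\iint_{M\times M}|f(x)-f(y)|\,dx\,dy\le\operatorname{diam}(M)\,V\int_M|\nabla f| .
\]
Apply this to smooth $f_m\to1_E$ in $L^1$ with $\int|\nabla f_m|\to P(E)$; the left side tends to $2|E|\,|M\setminus E|$. For $|E|=V/2$ we get $V^2/2\le\operatorname{diam}(M)\,V\,P(E)$.
\end{proof}

\begin{lemma}\label{lem:avoid}
Let $Z\subset M$ be compact with $\mathcal H^{n-2}(Z)=0$, and let $K\subset M$ be the image of a Lipschitz map from an interval $[0,1]$ or a closed disc. Then $kK\cap Z=\emptyset$ for almost every $k\in G$. Consequently $M\setminus Z$ is connected, and it is simply connected if $M$ is.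
\end{lemma}

\begin{proof}
For $0<r\le1$, the set $K$ is covered by at most $Cr^{-2}$ balls $B_r(y_j)$, with $C$ depending on $K$. If $kK$ meets $B_r(z)$, then $d(ky_j,z)<2r$ for some $j$. By \eqref{eq:average}, for each $j$ the set of such $k$ has measure $|B_{2r}(z)|/V\le C'r^n$. So the set of $k$ for which $kK$ meets $B_r(z)$ has measure at most $CC'r^{n-2}$. Given $\varepsilon>0$, cover $Z$ by balls $B_{r_i}(z_i)$ with $r_i\le1$ and $\sum r_i^{n-2}<\varepsilon$. Then the set of $k$ for which $kK$ meets $Z$ has outer measure at most $CC'\varepsilon$. This proves the first statement; in particular, there are $k$ arbitrarily close to the identity with $kK\cap Z=\emptyset$.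

Let $x,y\in M\setminus Z$, and let $K$ be a smooth path in $M$ from $x$ to $y$. Take $k$ close to the identity with $kK\cap Z=\emptyset$. A short path in $G$ from the identity to $k$ moves $x$ to $kx$ and $y$ to $ky$ within $M\setminus Z$, because $x,y$ have positive distance from $Z$. So $x$ and $y$ are connected in $M\setminus Z$. Now let $M$ be simply connected and $\gamma$ a loop in $M\setminus Z$, without loss of generality smooth. It bounds a Lipschitz disc in $M$, with image $K$. Take $k$ close to the identity with $kK\cap Z=\emptyset$. As before, $\gamma$ is freely homotopic to $k\gamma$ in $M\setminus Z$, and $k\gamma$ bounds a disc with image $kK\subset M\setminus Z$. So $\gamma$ is contractible in $M\setminus Z$.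
\end{proof}

\section{The obstacle problem}\label{sec:obstacle}

This section needs no symmetry of $M$. It turns a separating minimal hypersurface that is smaller than the isoperimetric profile allows into a stable one with controlled area growth.

\begin{proposition}\label{prop:obstacle}
Let $Z\subset M$ be compact, $Z=\emptyset$ if $n<8$ and $\dim_{\mathcal H}Z\le n-8$ if $n\ge8$. Let $\Sigma\subset M\setminus Z$ be a nonempty connected smooth embedded minimal hypersurface, relatively closed in $M\setminus Z$, with $A:=\mathcal H^{n-1}(\Sigma)<\infty$. Suppose that $M\setminus(\Sigma\cup Z)=\Omega\sqcup\Omega'$ with $\Omega,\Omega'$ open and lying locally on opposite sides of $\Sigma$ at each point of $\Sigma$. Suppose further that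
\[
|\Omega|<v<V\qquad\text{and}\qquad A<I(v).
\]
Then there are a set $E$ with $P(E)\le A$ and a compact set $Z'$ with $\mathcal H^{n-3}(Z')=0$, and $Z'=\emptyset$ if $n<8$, such that $\Gamma:=\operatorname{spt}|D1_E|\setminus Z'$ is nonempty, satisfies $\mathcal H^{n-1}(\Gamma)=P(E)$, and is a smooth embedded two-sided stable minimal hypersurface, relatively closed in $M\setminus Z'$, with $\mathcal H^{n-1}(\Gamma\cap B_r(x))\le Cr^{n-1}$ for all $x\in M$ and all small $r$, where $C$ and the range of $r$ do not depend on $x$.
\end{proposition}

The proof occupies the rest of the section.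

\subsection{Set-up} The topological boundary of $\Omega$ is contained in $\Sigma\cup Z$, which has finite $\mathcal H^{n-1}$-measure, so $\Omega$ has finite perimeter. Moreover $\Sigma\subset\partial^*\Omega\subset\Sigma\cup Z$ and $\mathcal H^{n-1}(Z)=0$. Hence
\begin{equation}\label{eq:POmega}
|D1_\Omega|=\mathcal H^{n-1}\llcorner\Sigma,\qquad P(\Omega)=A ,
\end{equation}
and $\Omega$ has density $\frac12$ at the points of $\Sigma$. Let $\nu$ be the unit normal of $\Sigma$ that points out of $\Omega$; so $\Sigma$ is two-sided, and we use the Fermi coordinates $\Phi(x,s)=\exp_x(s\nu(x))$. Let $D\subset\Sigma$ be compact and $\kappa$ small. By \eqref{eq:fermi}, for $x\in D$ the segment $\Phi(\{x\}\times(0,\kappa])$ avoids $\Sigma\cup Z$, so it lies in $\Omega$ or in $\Omega'$; by the choice of $\nu$ it lies in $\Omega'$. With the same argument on the other side,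
\begin{equation}\label{eq:sides}
\Phi(D\times[-\kappa,0))\subset\Omega,\qquad\Phi(D\times(0,\kappa])\subset\Omega' .
\end{equation}

\subsection{The minimizer and its densities} Let $\mathcal E$ be the class of all sets $E\supset\Omega$ with $|E|\le v$. It contains $\Omega$ and is closed in $L^1$, so $P$ attains its minimum on $\mathcal E$, and the minimum is at most $A$. Let $E$ be any minimizer. Since $P(E)\le A<I(v)$, we have $|E|\ne v$, that is,
\[
|E|<v .
\]
This is the only use of the hypothesis $A<I(v)$. Since $0<|\Omega|\le|E|<V$ and $M$ is connected, $P(E)>0$. Choose $r_0>0$ with $|E|+|B_{r_0}(x)|\le v$ for all $x$. Then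
\begin{equation}\label{eq:local}
P(E)\le P(F)\quad\text{whenever }F\supset\Omega\text{ and }F\Delta E\text{ lies in a ball of radius }r_0 .
\end{equation}

Put
\begin{align*}
\partial E&=\operatorname{spt}|D1_E|=\{x:0<|E\cap B_r(x)|<|B_r(x)|\text{ for all }r>0\},\\
\operatorname{int}E&=\{x:|B_r(x)\setminus E|=0\text{ for some }r>0\}\supset\Omega .
\end{align*}
These sets are disjoint and $\operatorname{int}E$ is open. Each point of $\Sigma$ belongs to one of them, because it is a limit of points of the open set $\Omega\subset E$.

Comparison with added balls gives two bounds. Decrease $r_0$ so that for $r\le r_0$ the balls $B_r(x)$ are geodesic balls with smooth boundary of area at most $Cr^{n-1}$, and so that in normal coordinates on $B_{r_0}(x)$ the metric is between $\frac14$ and $4$ times the Euclidean one. By the Euclidean isoperimetric inequality there is $c>0$, independent of $x$, with $P(F)\ge c|F|^{(n-1)/n}$ for all $F\subset B_r(x)$, $r<r_0$. For a.e.\ $r<r_0$ the sphere $\partial B_r(x)$ meets $\partial^*E$ in an $\mathcal H^{n-1}$-null set, and then \eqref{eq:union} and \eqref{eq:diff} give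
\begin{align*}
P(E\cup B_r(x))&=P\big(E;M\setminus\overline{B_r(x)}\big)+\mathcal H^{n-1}\big(E^{(0)}\cap\partial B_r(x)\big),\\
P(B_r(x)\setminus E)&=P(E;B_r(x))+\mathcal H^{n-1}\big(E^{(0)}\cap\partial B_r(x)\big).
\end{align*}
By \eqref{eq:local}, $P(E)\le P(E\cup B_r(x))$, and the first line yields
\begin{equation}\label{eq:growth}
P(E;B_r(x))\le\mathcal H^{n-1}\big(E^{(0)}\cap\partial B_r(x)\big)\le Cr^{n-1}
\end{equation}
for a.e.\ $r<r_0$; letting radii increase, we obtain $P(E;B_r(x))\le Cr^{n-1}$ for all $r<r_0$. Now put $m(r)=|B_r(x)\setminus E|$, so that $m'(r)=\mathcal H^{n-1}(E^{(0)}\cap\partial B_r(x))$ for a.e.\ $r$. The second line and \eqref{eq:growth} give $c\,m^{(n-1)/n}\le P(B_r(x)\setminus E)\le2m'$, that is, $(m^{1/n})'\ge c/2n$ a.e.\ where $m>0$. If $x\in\partial E$, then $m(r)>0$ for all $r>0$, and integration gives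
\begin{equation}\label{eq:density}
|B_r(x)\setminus E|\ge c'r^n\qquad(x\in\partial E,\ r<r_0),\qquad c'=(c/2n)^n .
\end{equation}

\subsection{The case in which $\Sigma$ is the minimizer} Suppose that $\min_{\mathcal E}P=A$. Then $\Omega$ is a minimizer, and we take $E=\Omega$ and $Z'=Z$. By \eqref{eq:POmega}, $\operatorname{spt}|D1_\Omega|$ is the closure of $\Sigma$, so $\Gamma=\Sigma$ and $\mathcal H^{n-1}(\Gamma)=A=P(E)$. The growth bound is \eqref{eq:growth} for $E=\Omega$. It remains to prove stability, although only outward variations are admissible. Suppose that $Q(f,f)<0$ for a Lipschitz $f$ with compact support. Since $Q(|f|,|f|)=Q(f,f)$, mollifying $|f|$ gives a function in $C_c^\infty(\Sigma)$, again denoted by $f$, with $f\ge0$ and $Q(f,f)<0$. Let $\psi_t$ be the flow of $X_f$ as in \eqref{eq:second}. It does not decrease $s$, so by \eqref{eq:sides} $\psi_{-t}(\Omega)\subset\Omega$ for small $t>0$, that is, $\psi_t(\Omega)\supset\Omega$. Also $|\psi_t(\Omega)|<v$ for small $t$. But \eqref{eq:second} gives $P(\psi_t(\Omega))<A$ for small $t>0$, a contradiction. So $\Sigma$ is stable, and the proposition holds in this case.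

\medskip
From now on $\min_{\mathcal E}P<A$, and $E$ is a fixed minimizer; so $P(E)<A$.

\subsection{The minimizer leaves the obstacle}\label{ss:leave} We show that $\Sigma\cap\partial E=\emptyset$. Let $O=\Sigma\cap\operatorname{int}E$, an open subset of $\Sigma$. Since $\Sigma$ is connected, it suffices to show that $O$ is nonempty and closed in $\Sigma$. The strict inequality $P(E)<A$ gives a point of $O$, and a Hopf type barrier spreads $O$ along $\Sigma$.

\smallskip
\emph{$O$ is nonempty.} Otherwise $\Sigma\subset\partial E$. At a point of $\Sigma$, the set $E\supset\Omega$ has lower density at least $\frac12$, and $M\setminus E$ has positive lower density by \eqref{eq:density}. So $\Sigma$ is disjoint from $E^{(0)}\cup E^{(1)}$, and by Federer's theorem $\mathcal H^{n-1}$-almost all of $\Sigma$ lies in $\partial^*E$. Hence $P(E)\ge\mathcal H^{n-1}(\Sigma)=A$, a contradiction.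

\smallskip
\emph{$O$ is closed in $\Sigma$: the barrier.} Let $p\in\Sigma$ be a limit of points of $O$. Choose $R>0$ such that for every $y\in\Sigma$ with $d_\Sigma(p,y)<R$ the exponential map of $\Sigma$ at $y$ is a diffeomorphism from the ball of radius $2R$ onto the intrinsic ball of radius $2R$ about $y$. Choose $q_0\in O$ with $d_\Sigma(p,q_0)<R$. Put $\rho=d_\Sigma(q_0,\cdot)$ and $D=\{\rho\le R\}$. Then $D$ is compact, $\rho^2$ is smooth near $D$, and $\rho(p)<R$. Choose $\kappa$ for $D$ as in \eqref{eq:fermi} and \eqref{eq:sides}. Since $q_0\in\operatorname{int}E$ and $\operatorname{int}E$ is open, there are $\rho_0\in(0,R)$ and $s_0\in(0,\kappa)$ with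
\[
\Phi(\{\rho\le\rho_0\}\times[0,s_0])\subset\operatorname{int}E .
\]
Put
\[
w=e^{-\lambda\rho^2}-e^{-\lambda R^2}.
\]
This is positive for $\rho<R$ and zero for $\rho=R$. On $\rho_0\le\rho\le R$ we have $0\le w\le e^{-\lambda\rho^2}$ and $|\nabla\rho^2|^2=4\rho^2\ge4\rho_0^2$, so
\[
J_\Sigma w=e^{-\lambda\rho^2}\big(\lambda^2|\nabla\rho^2|^2-\lambda\Delta\rho^2\big)+qw\ \ge\ e^{-\lambda\rho^2}\Big(4\lambda^2\rho_0^2-\lambda\sup_D|\Delta\rho^2|-\sup_D|q|\Big)>0
\]
if $\lambda$ is large; fix such a $\lambda$. By \eqref{eq:linear} there is $t>0$ such that the graph of $\sigma w$ has mean curvature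
\begin{equation}\label{eq:negative}
\mathcal M(\sigma w)<0\qquad\text{on }\rho_0\le\rho\le R,\quad0<\sigma\le t .
\end{equation}
Let
\[
W=\{\Phi(x,s):\rho(x)<R,\ 0<s<tw(x)\}.
\]
Shrinking $t$, we may assume that $t\max_Dw<s_0<\kappa$ and $|W|<v-|E|$. Then $E\cup W\in\mathcal E$, and $W\setminus E$ lies in $\{\rho>\rho_0\}$ up to a null set.

On $U=\Phi(\{\rho<R\}\times(-\kappa,\kappa))$ the function $s/w$ is smooth and $\partial_s(s/w)=1/w>0$. Let $Y=\nabla(s/w)/|\nabla(s/w)|$. This is a smooth unit field, normal to the level sets $\{s=\sigma w\}$ and pointing in the direction of increasing $s$. Since $\langle\nabla_YY,Y\rangle=0$, $\operatorname{div}Y$ is the trace of $\nabla Y$ over the tangent space of the level set, so $\operatorname{div}Y=\mathcal M(\sigma w)(x)$ at $\Phi(x,\sigma w(x))$. By \eqref{eq:negative}, $\operatorname{div}Y<0$ a.e.\ on $W\setminus E$.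

\smallskip
\emph{$O$ is closed in $\Sigma$: the comparison.} The field $Y$ is not defined where $w=0$, so we shrink $W$ slightly. For small $\delta>0$ let $W_\delta=W\cap\{\rho<R-\delta\}$, whose closure is a compact subset of $U$. Up to $\mathcal H^{n-1}$-null sets its boundary consists of
\begin{itemize}
\item the top, in $\{s=tw\}$, where $\nu_{W_\delta}=Y$;
\item the bottom, contained in $\Sigma$ and disjoint from $E^{(0)}$ because $\Omega\subset E$ has density $\frac12$ there;
\item the lateral part $\{\rho=R-\delta,\ 0<s<tw\}$, whose area $a_\delta$ tends to $0$ as $\delta\to0$, because $w\to0$ there.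
\end{itemize}
So in Lemma~\ref{lem:cut} with $F=W_\delta$ the last integral is at most $2a_\delta$, and
\[
P(E\cup W_\delta)\le P(E)+\int_{W_\delta\setminus E}\operatorname{div}Y+2a_\delta .
\]
Let $\delta\to0$, using lower semicontinuity of $P$ and monotone convergence:
\[
P(E\cup W)\le P(E)+\int_{W\setminus E}\operatorname{div}Y .
\]
Since $E$ is a minimizer and $E\cup W\in\mathcal E$, the last integral is nonnegative; since $\operatorname{div}Y<0$ a.e.\ on $W\setminus E$, it follows that $|W\setminus E|=0$. Every $x\in\Sigma$ with $\rho(x)<R$ has a neighborhood that is contained, up to a null set, in $\Omega\cup W$, hence in $E$; so $x\in\operatorname{int}E$. In particular $p\in O$.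

\subsection{The free boundary is stable} Now $\partial E$ is disjoint from $\Omega\cup\Sigma$, and $\overline\Omega\subset\Omega\cup\Sigma\cup Z$. So each $x\in\partial E\setminus Z$ has a small ball disjoint from $\overline\Omega$, in which, by \eqref{eq:local}, $E$ minimizes perimeter among all competitors. By interior regularity, $\partial E\setminus Z$ is, off a relatively closed set $\operatorname{Sing}$ of dimension at most $n-8$ (empty if $n<8$), a smooth embedded minimal hypersurface with $E$ locally on one side. Put
\[
Z'=Z\cup\operatorname{Sing},\qquad\Gamma=\partial E\setminus Z' .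
\]
The set $Z'$ is compact, since limit points of $\operatorname{Sing}$ lie in $\operatorname{Sing}\cup Z$; also $\mathcal H^{n-3}(Z')=0$, and $Z'=\emptyset$ if $n<8$. From $\Gamma\subset\partial^*E\subset\Gamma\cup Z'$ and $\mathcal H^{n-1}(Z')=0$ we get $|D1_E|=\mathcal H^{n-1}\llcorner\Gamma$ and $\mathcal H^{n-1}(\Gamma)=P(E)>0$. The hypersurface $\Gamma$ is two-sided, with normal $\nu_E$, and relatively closed in $M\setminus Z'$. The growth bound is \eqref{eq:growth}.

Let $f\in C_c^\infty(\Gamma)$. The support of $f$ has positive distance from $\overline\Omega$, so for the field $X_f$ of Section~\ref{ss:minimal}, with $\Gamma,Z'$ in place of $\Sigma,Z$ and with small $\kappa$, the flow $\psi_\tau$ fixes the points of $\Omega$. Hence $\psi_\tau(E)\supset\Omega$ for all $\tau$, and $|\psi_\tau(E)|<v$ for small $|\tau|$. So $P(\psi_\tau(E))\ge P(E)$, and \eqref{eq:second} gives $Q(f,f)\ge0$. Thus $\Gamma$ is stable, and Proposition~\ref{prop:obstacle} is proved. \hfill$\square$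

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $S$ be a closed embedded minimal hypersurface with singular set $Z$; we may assume that its volume is finite. Let $\Sigma$ be a connected component of $S\setminus Z$, and put $A=\mathcal H^{n-1}(\Sigma)\le\operatorname{vol}_{n-1}(S)$. Since $S\setminus Z$ is closed in $M\setminus Z$ and its components are closed in it, $\Sigma$ is relatively closed in $M\setminus Z$.

\emph{Separation.} This is where simple connectedness is used. Since $\mathcal H^{n-2}(Z)=0$, Lemma~\ref{lem:avoid} shows that $M\setminus Z$ is connected and simply connected. So every loop in $M\setminus Z$ has zero mod $2$ intersection number with the relatively closed hypersurface $\Sigma$. Hence the mod $2$ intersection number with $\Sigma$ of paths in $M\setminus Z$ from a fixed base point off $\Sigma$ is a well-defined, locally constant function of the endpoint in $M\setminus(\Sigma\cup Z)$, and it changes across $\Sigma$. Its two level sets $\Omega,\Omega'$ are as in Proposition~\ref{prop:obstacle}. By \eqref{eq:POmega}, applied to each of them, $P(\Omega)=P(\Omega')=A$.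

\emph{The bound.} Let $0<v<V$. If $|\Omega|=v$, then $A=P(\Omega)\ge I(v)$. Otherwise, since $|\Omega|+|\Omega'|=V$ and $I(v)=I(V-v)$, we may exchange $\Omega$ with $\Omega'$ and $v$ with $V-v$ if necessary, and so assume that $|\Omega|<v$. Suppose that $A<I(v)$. Then Proposition~\ref{prop:obstacle} yields a stable $\Gamma$. Each component of $\Gamma$ is stable, relatively closed in $M\setminus Z'$, and satisfies the growth bound, so Lemma~\ref{lem:killing} gives a subalgebra of codimension $1$ in $\mathfrak g$. This contradicts Lemma~\ref{lem:algebra}, as $\mathfrak g$ is compact and semisimple. So $\operatorname{vol}_{n-1}(S)\ge A\ge I(v)$ for every $v$. The second inequality of Theorem~\ref{thm:A} is Lemma~\ref{lem:isop}. \hfill$\square$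

\section{Berger spheres with long fibers: proof of Theorem~\ref{thm:B}}\label{sec:B}

\emph{Volume.} The frame $xi,xj,xk$ is orthonormal for the round metric, whose volume is $2\pi^2$. It is also orthogonal for $g_L$, with lengths $1,1,L$. So $\operatorname{vol}(S^3,g_L)=2\pi^2L$ and $V=2\pi^2L\operatorname{vol}(N)$.

\emph{Diameter.} We join points of $S^3$ by curves orthogonal to the long fibers. Let $x,y\in S^3$ and write
\[
x^{-1}y=\cos t_2\,e^{ia}+\sin t_2\,e^{ib}j,\qquad t_2\in[0,\tfrac\pi2],\quad a,b\in[-\pi,\pi].
\]
Put $t_1=\frac{a+b}2$ and $t_3=\frac{a-b}2$. Since $je^{i\theta}=e^{-i\theta}j$,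
\[
e^{t_1i}e^{t_2j}e^{t_3i}=\cos t_2\,e^{i(t_1+t_3)}+\sin t_2\,e^{i(t_1-t_3)}j=x^{-1}y .
\]
The curves $s\mapsto ze^{si}$ and $s\mapsto ze^{sj}$ have $g_L$-unit speed. Following three of them from $x$, we reach $y$, so
\[
d(x,y)\le|t_1|+t_2+|t_3|=\max(|a|,|b|)+t_2\le\tfrac{3\pi}2
\]
for every $L$. Since $\operatorname{diam}(N)\le\pi$, we get $\operatorname{diam}(M)\le\pi\sqrt{\tfrac94+1}<2\pi$.

\emph{Lower bound for $n\ne4$.} Let $SU(2)$, the group of unit quaternions, act on $S^3$ by left multiplication; these are isometries of $g_L$. For $n=3$ let $G=SU(2)$, and for $n\ge5$ let $G=SU(2)\times SO(n-2)$. This group is compact and connected, semisimple because $n-2\ge3$ when $n\ge5$, and acts transitively by isometries on $M$. Moreover $M$ is simply connected. Theorem~\ref{thm:A} gives $\operatorname{vol}_{n-1}(S)\ge V/(2\operatorname{diam}(M))\ge V/4\pi$.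

\emph{Lower bound for $n=4$.} Now $M=(S^3,g_L)\times S^1$, $V=4\pi^3L$, and $G=SU(2)\times U(1)$ acts transitively by isometries. Theorem~\ref{thm:A} does not apply: $M$ is not simply connected, $G$ is not semisimple, and the slices $S^3\times\{\theta\}$ are indeed stable and nonseparating. But a slice has volume $2\pi^2L=V/2\pi$, which is large enough. Let $\Sigma$ be a component of $S$, a smooth compact hypersurface, and $A=\operatorname{vol}_3(\Sigma)$.

(a) Suppose that some loop has odd intersection number with $\Sigma$. The mod $2$ intersection number is a homomorphism $\pi_1(M)=\mathbb Z\to\mathbb Z/2$, so it is odd on a generator, hence on $\{p\}\times S^1$ for every $p\in S^3$. So $\Sigma$ meets every circle $\{p\}\times S^1$. The projection $\Sigma\to S^3$ is therefore onto, and it is $1$-Lipschitz. Hence $A\ge2\pi^2L=V/2\pi$.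

(b) Suppose that every loop has even intersection number with $\Sigma$. Then, as in Section~\ref{sec:A}, $\Sigma$ separates $M$ into $\Omega$ and $\Omega'$ as in Proposition~\ref{prop:obstacle}, with $Z=\emptyset$. If $|\Omega|=V/2$, then $A\ge I(V/2)$. Otherwise we may assume that $|\Omega|<V/2$. If $A<I(V/2)$, then Proposition~\ref{prop:obstacle} with $v=V/2$ gives a nonempty compact stable $\Gamma$ (with $Z'=\emptyset$, as $n=4$) with $\operatorname{vol}_3(\Gamma)=P(E)\le A$. By Lemmas~\ref{lem:killing} and~\ref{lem:algebra}, the Killing fields of $\mathfrak{su}(2)$ are tangent to each component of $\Gamma$. At every point they span the tangent space of the slice through it, so each component is an open subset of a slice; being compact, it is a whole slice. Hence $A\ge\operatorname{vol}_3(\Gamma)\ge2\pi^2L$.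

In all cases, by Lemma~\ref{lem:isop} and $\operatorname{diam}(M)<2\pi$,
\[
\operatorname{vol}_3(S)\ge A\ge\min\big(I(V/2),\,2\pi^2L\big)\ge\min\Big(\frac V{4\pi},\frac V{2\pi}\Big)=\frac V{4\pi} .
\]

\emph{A minimal hypersurface of volume $V$.} Write $x=u+iv$ with $u,v\in\operatorname{span}(1,k)$, and let $T=\{|u|=|v|\}\subset S^3$ be the Clifford torus. Left multiplications are isometries of $g_L$. So are right multiplications by $e^{k\beta}$, because conjugation by $e^{k\beta}$ fixes $k$ and rotates the plane of $i$ and $j$. Since $e^{k\alpha}i=ie^{-k\alpha}$,
\[
e^{k\alpha}(u+iv)e^{k\beta}=e^{k(\alpha+\beta)}u+i\,e^{k(\beta-\alpha)}v .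
\]
So $T$ is an orbit of a connected group of isometries, and it has constant mean curvature with respect to a unit normal. Left multiplication by $i$ maps $(u,v)$ to $(-v,u)$; it is an isometry that preserves $T$ and exchanges its two sides. So the mean curvature equals its own negative and vanishes. The tangent plane of $T$ at $x$ contains $xk$, hence is spanned by $xk$ and a vector of round length $1$ in $\operatorname{span}(xi,xj)$; these two are orthogonal for $g_L$, of lengths $L$ and $1$. So the $g_L$-area of $T$ is $L$ times its round area $(2\pi/\sqrt2)^2=2\pi^2$. Therefore $T\times N\subset M$ is a smooth closed embedded minimal hypersurface of volume $2\pi^2L\operatorname{vol}(N)=V$. This proves Theorem~\ref{thm:B}, and Corollary~\ref{cor:main} follows by scaling. \hfill$\square$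

\begin{thebibliography}{9}

\bibitem{Maggi}
Maggi, \emph{Sets of Finite Perimeter and Geometric Variational Problems}.

\bibitem{Morgan}
Morgan, Trans.\ AMS \textbf{355} (2003).

\bibitem{Sabourau}
St\'ephane Sabourau, \emph{Volume of minimal hypersurfaces in manifolds with nonnegative Ricci curvature}, arXiv:1408.4470 (2014).

\end{thebibliography}

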